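\title{Inverting Turing functionals on random sets, and the relative definability of $n$-random degrees}

\begin{abstract}
By a theorem of Kurtz, the Turing degree of every $2$-random set contains a set that is recursively enumerable in and strictly above some set. We show that the analogous statement fails at all higher levels: for $n>2$, no set in the degree of an $n$-random set is properly $\Sigma^0_{n-1}$ in a set that it computes. The main tool is an inversion theorem. If $X$ is Martin-L\"of random relative to $A'$ and a Turing functional $\Phi$ is total and injective on a $\Pi^0_2(A)$ class containing $X$, then $X$ is computable from $\Phi^X\oplus\emptyset'$, whatever $A$ is. The proof shows that $X$ is an atom of the conditional measure on inputs given the output $\Phi^X$, and then finds this atom by a majority vote that changes its mind only finitely often.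
\end{abstract}

\section{The question and the results}\label{sec:intro}

We identify sets $X\subseteq\omega$ with their characteristic functions in $2^\omega$. For $n\ge1$, a set is \emph{$n$-random} if it is Martin-L\"of random relative to $\emptyset^{(n-1)}$, and an \emph{$n$-random degree} is a Turing degree containing an $n$-random set. A set $X$ is \emph{properly $\Sigma^0_m$ in $Y$} if it is $\Sigma^0_m$ in $Y$ but not $\Delta^0_m$ in $Y$. For $m\ge1$, let $\mathbf R_m$ be the class of Turing degrees that contain a set $X$ which is properly $\Sigma^0_m$ in some $Y\le_TX$. For $m=1$ the condition says that $X$ is r.e.\ in $Y$, computes $Y$, and is not computed by $Y$; that is, $X$ is \emph{recursively enumerable in and above} $Y$ (r.e.a.\ $Y$). So $\mathbf R_1$ is the class of r.e.a.\ degrees.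

Membership in $\mathbf R_m$ says that a set can be defined with $m$ quantifiers, and not in a two-sided way, from an oracle that the set itself supplies. For a random $X$ the two extreme choices of the oracle are useless. If $Y=\emptyset$, then a set that is $\Sigma^0_m$ in $Y$ is computable from $\emptyset^{(m)}$, so its degree is not $(m+1)$-random. If $Y\equiv_TX$, then every set in the degree of $X$ is $\Delta^0_1$ in $Y$. A witness $Y$ has to keep enough of $X$ to define it and lose enough of $X$ to make the definition one-sided. At the first level this is possible.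

\begin{theorem}[Kurtz]\label{thm:kurtz}
$\mathbf R_1$ includes the degrees of all $2$-random sets.
\end{theorem}

The following problem comes from Wang \cite{Wang}.

\begin{quote}
For $n>2$, is every $n$-random set $X$ properly $\Sigma^0_{n-1}$ in some $Y\le_TX$? Does $\mathbf R_{n-1}$ include the $n$-random degrees?
\end{quote}

There is a reason to guess yes. Let $m=n-1$ and $A=\emptyset^{(m-1)}$. An $n$-random set $X$ is random relative to $A'$, that is, $2$-random relative to $A$. We shall see (Corollary~\ref{cor:jump}) that every $Y\le_TX$ satisfies $Y^{(m-1)}\equiv_TY\oplus A$, so that ``properly $\Sigma^0_m$ in $Y$'' means ``r.e.\ in $Y\oplus A$ and not computable from $Y\oplus A$''. The problem therefore reads like Theorem~\ref{thm:kurtz} relative to $A$, with one difference: the witness $Y$ must be computed from $X$ alone, without the help of $A$. This difference decides the matter, and both answers are negative in the strongest form.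

\begin{theorem}\label{thm:A}
Let $m\ge2$, let $X$ be $(m+1)$-random, let $Z\equiv_TX$ and $Y\le_TZ$, and let $Z$ be $\Sigma^0_m$ in $Y$. Then $Z\le_TY\oplus\emptyset'$. In particular $Z$ is $\Delta^0_2$, hence $\Delta^0_m$, in $Y$, so $Z$ is not properly $\Sigma^0_m$ in $Y$.
\end{theorem}

Taking $m=n-1$ we see that, for $n>2$, no $n$-random set is properly $\Sigma^0_{n-1}$ in a set it computes, and $\mathbf R_{n-1}$ contains no $n$-random degree. Since $n$-random sets exist, this answers both questions. The level of randomness in Theorem~\ref{thm:A} is optimal among the levels of $n$-randomness, and Kurtz's theorem is special to $m=1$: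

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] Let $m\ge2$. Then $\mathbf R_m$ contains some $n$-random degree if and only if $n\le m$. There is no $n$ for which $\mathbf R_m$ includes all $n$-random degrees.
\item[(2)] $\mathbf R_1$ includes all $n$-random degrees if and only if $n\ge2$.
\end{enumerate}
\end{theorem}

The same method collapses reductions to iterated jumps.

\begin{theorem}\label{thm:C}
If $X$ is $(k+2)$-random and $Y\le_TX\le_TY^{(k)}$, then $X\le_TY\oplus\emptyset'$.
\end{theorem}

Here ``$\oplus\,\emptyset'$'' cannot be dropped when $k\ge1$. A $(k+2)$-random $X$ is $2$-random, so Theorem~\ref{thm:kurtz} gives $Z\equiv_TX$ that is r.e.\ in some $Y<_TZ$; then $Y\le_TX\le_TY'$ and $X\not\le_TY$.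

Theorems~\ref{thm:A} and~\ref{thm:C} follow from one statement about Turing functionals.

\begin{theorem}[Inversion]\label{thm:inv}
Let $A\subseteq\omega$, let $X$ be Martin-L\"of random relative to $A'$, and let $Y=\Phi^X$ be total. Suppose that $X\in G$, where $G$ is a $\Pi^0_2(A)$ class, $\Phi^V$ is total for all $V\in G$, and $V\mapsto\Phi^V$ is injective on $G$. Then $X\le_TY\oplus\emptyset'$.
\end{theorem}

The oracle $A$ does not occur in the conclusion. The class $G$ serves only to certify that $X$ carries positive conditional probability given $Y$. The conditional probabilities are defined from $\Phi$ alone, and this is why $\emptyset'$ suffices to use them.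

Section~\ref{sec:background} collects the standard facts, and Section~\ref{sec:reduction} derives Theorems~\ref{thm:A}--\ref{thm:C} from Theorem~\ref{thm:inv}. Section~\ref{sec:posterior} splits Theorem~\ref{thm:inv} into two propositions and shows the idea on examples; Sections~\ref{sec:atom}--\ref{sec:held} prove the propositions. Section~\ref{sec:sharp} shows what fails without the hypotheses.

\section{Background}\label{sec:background}

\subsection*{Strings, classes, functionals}
Strings are finite binary sequences, $\langle\rangle$ is the empty string, $\preceq$ is the prefix relation, and $X\upharpoonright l$ is the prefix of length $l$. The cylinder $[\sigma]$ is the set of $V\in2^\omega$ extending $\sigma$, and $\lambda$ is the uniform measure, $\lambda([\sigma])=2^{-|\sigma|}$. A \emph{$\Sigma^0_1(B)$ class} is a union of cylinders over a $B$-r.e.\ set of strings, a \emph{$\Pi^0_1(B)$ class} is the complement of one, and a \emph{$\Pi^0_2(B)$ class} is the intersection of a uniformly $\Sigma^0_1(B)$ sequence. Every $\Pi^0_1(B)$ class is $\Pi^0_2(B)$, being the intersection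 of a $B$-computable sequence of clopen sets, and finite intersections of $\Pi^0_2(B)$ classes are $\Pi^0_2(B)$.

Turing functionals are $\{0,1\}$-valued. For a functional $\Phi$ and a string $\tau$ put
\[
U_\tau=\{V:\ \Phi^V(i)\!\downarrow\,=\tau(i)\text{ for all }i<|\tau|\}.
\]
These classes are uniformly $\Sigma^0_1$; $U_{\tau'}\subseteq U_\tau$ if $\tau\preceq\tau'$; and $U_\tau\cap U_{\tau'}=\emptyset$ if $\tau,\tau'$ are incomparable. If $Y=\Phi^X$ is total, then $X\in U_\tau$ if and only if $\tau\preceq Y$. Restricting to computations of at most $s$ steps gives clopen sets $U_{\tau,s}$, computable from $\tau,s$ and increasing to $U_\tau$. When $\Phi^V$ may be partial, a computation with oracle $\Phi^V\oplus A$ is said to converge if it converges with oracle $\tau\oplus A$ for some $\tau$ with $V\in U_\tau$, asking the first component only about numbers below $|\tau|$. This is a $\Sigma^0_1(A)$ property of $V$.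

By Post's theorem, $Z$ is $\Sigma^0_m$ in $Y$ if and only if $Z$ is r.e.\ in $Y^{(m-1)}$, and $\Delta^0_m$ in $Y$ if and only if $Z\le_TY^{(m-1)}$. By the limit lemma, $Z\le_TB'$ if and only if $Z(k)=\lim_tg(k,t)$ for some $g\le_TB$.

\subsection*{Randomness}
A set $X$ is \emph{Martin-L\"of random relative to $B$}, or \emph{$B$-random}, if $X\notin\bigcap_rV_r$ for every uniformly $\Sigma^0_1(B)$ sequence with $\lambda(V_r)\le2^{-r}$ (a \emph{$B$-test}). We use the following facts.
\begin{itemize}
\item[(R1)] A $B$-random set is $B_0$-random for every $B_0\le_TB$, and it is not $B$-computable. If $\rho X_1$ is $B$-random, so is $X_1$, since prefixing $\rho$ turns a test capturing $X_1$ into a test capturing $\rho X_1$.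
\item[(R2)] If $X$ is $B$-random, $(V_k)_{k\ge1}$ is uniformly $\Sigma^0_1(B)$ and $\lambda(V_k)\le C/k$, then $X\notin V_k$ for some $k$. (If $C\le2^c$, then $(V_{2^{r+c}})_r$ is a $B$-test.)
\item[(R3)] (Solovay.) If $X$ is $B$-random, $(V_r)$ is uniformly $\Sigma^0_1(B)$ and $C=\sum_r\lambda(V_r)<\infty$, then $X$ lies in only finitely many $V_r$. (The class of points lying in at least $k$ of the $V_r$ has measure at most $C/k$; apply (R2).)
\item[(R4)] The measure of a $\Sigma^0_1(B)$ class is the limit of a $B$-computable nondecreasing sequence of rationals (it is \emph{left-$B$-r.e.}), hence a $B'$-computable real, uniformly in an index of the class. The class has positive measure if and only if it is nonempty, and $B'$ decides this.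
\item[(R5)] There is a universal $B$-test: the $B$-random sets are exactly the sets outside $\bigcap_rV_r$. Chaitin's number $\Omega^B$ is a left-$B$-r.e.\ real whose binary expansion is $B$-random.
\end{itemize}

\subsection*{Martingales}
All our $\sigma$-algebras $\mathcal F_0\subseteq\mathcal F_1\subseteq\cdots$ are finite, so a conditional expectation $\mathbb E[\,\cdot\mid\mathcal F_n]$ is the average over each atom of positive measure. A sequence $(M_n)$ is a \emph{martingale} if $M_n$ is $\mathcal F_n$-measurable and $\mathbb E[M_{n+1}\mid\mathcal F_n]=M_n$. We need two facts.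
\begin{itemize}
\item[(M1)] (Orthogonality of increments.) If $D_j$ is $\mathcal F_{j+1}$-measurable and $\mathbb E[D_j\mid\mathcal F_j]=0$, then $\mathbb E\bigl(\sum_{j<i}D_j\bigr)^2=\sum_{j<i}\mathbb ED_j^2$. For a martingale and $n<n'$, $\mathbb E(M_{n'}-M_n)^2=\mathbb EM_{n'}^2-\mathbb EM_n^2$.
\item[(M2)] (Doob's upcrossing inequality.) Let $(M_n)$ be a $[0,1]$-valued martingale and $0<a<b<1$. Let $u(V)$ be the supremum of all $k$ for which there are $n_1<\dots<n_{2k}$ with $M_{n_i}(V)<a$ for odd $i$ and $M_{n_i}(V)>b$ for even $i$. Then $\mathbb Eu\le1/(b-a)$.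
\end{itemize}

\section{From inversion to the main theorems}\label{sec:reduction}

To apply Theorem~\ref{thm:inv} we must express ``$Z$ is $\Sigma^0_m$ in $Y$'' by a class of low complexity over a fixed oracle. The jumps of $Y$ vary with $Y$; the next lemma replaces them by fixed jumps.

\begin{lemma}\label{lem:jump}
If $X$ is $B'$-random and $Y=\Phi^X$ is total, then $(Y\oplus B)'\le_TY\oplus B'$.
\end{lemma}

\begin{proof}
Let $P_e$ be the $B$-computable set of strings $\tau$ such that the computation $\{e\}^{\tau\oplus B}(e)$ converges in at most $|\tau|$ steps, asking the first component only below $|\tau|$. Put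
\[
S_e=\bigcup_{\tau\in P_e}U_\tau,\qquad S_{e,t}=\bigcup_{\tau\in P_e,\ |\tau|\le t}U_\tau .
\]
Then $e\in(Y\oplus B)'$ if and only if some prefix of $Y$ is in $P_e$, that is, $X\in S_e$. The classes $S_{e,t}$ increase to $S_e$, and all are uniformly $\Sigma^0_1(B)$. By (R4), $B'$ finds $t(e)$ with $\lambda(S_e)-\lambda(S_{e,t(e)})<2^{-e}$ and a clopen $T_e\subseteq S_{e,t(e)}$ with $\lambda(S_{e,t(e)})-\lambda(T_e)<2^{-e}$. The classes $S_e\setminus T_e$ are uniformly $\Sigma^0_1(B')$ and have measure less than $2^{1-e}$, so by (R3) $X$ lies in only finitely many of them. For all other $e$, $X\in S_e$ implies $X\in T_e\subseteq S_{e,t(e)}$. Hence $e\in(Y\oplus B)'$ if and only if $Y$ has a prefix $\tau\in P_e$ with $|\tau|\le t(e)$, and $Y\oplus B'$ decides this.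
\end{proof}

\begin{corollary}\label{cor:jump}
If $X$ is $(k+1)$-random and $Y\le_TX$, then $Y^{(k)}\equiv_TY\oplus\emptyset^{(k)}$.
\end{corollary}

\begin{proof}
We show $Y^{(i)}\equiv_TY\oplus\emptyset^{(i)}$ for $i\le k$ by induction. Let $i<k$. By (R1), $X$ is $\emptyset^{(i+1)}$-random, so Lemma~\ref{lem:jump} with $B=\emptyset^{(i)}$ gives $Y^{(i+1)}\equiv_T(Y\oplus\emptyset^{(i)})'\le_TY\oplus\emptyset^{(i+1)}\le_TY^{(i+1)}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $A=\emptyset^{(k)}$ and $Y=\Phi^X$. Then $X$ is $A'$-random, and by Corollary~\ref{cor:jump} $X=\Psi^{Y\oplus A}$ for some $\Psi$. Let $G$ be the class of $V$ such that $\Phi^V(i)\!\downarrow$ and $\Psi^{\Phi^V\oplus A}(i)\!\downarrow\,=V(i)$ for all $i$. It is $\Pi^0_2(A)$, it contains $X$, and on $G$ the value $\Phi^V$ determines $V$. Apply Theorem~\ref{thm:inv}.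
\end{proof}

Theorem~\ref{thm:C} with $k=m$ would give the conclusion of Theorem~\ref{thm:A} only for $(m+2)$-random sets. One level is gained because being equal to a given r.e.\ set, like being computed by a given functional, is a $\Pi^0_2$ condition.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $A=\emptyset^{(m-1)}$, so that $X$ is $A'$-random. Write $Y=\Phi^X$, $Z=\Theta^X$, $X=\Xi^Z$. By Post's theorem $Z$ is r.e.\ in $Y^{(m-1)}$, and $Y^{(m-1)}\equiv_TY\oplus A$ by Corollary~\ref{cor:jump}. So $Z=W_e^{Y\oplus A}$ for some $e$, where $W_e^C$ is the $e$-th $C$-r.e.\ set. Let $G$ be the class of all $V$ such that for every $k$: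
\begin{enumerate}
\item[(i)] $\Phi^V(k)\!\downarrow$, $\Theta^V(k)\!\downarrow$, and $\Xi^{\Theta^V}(k)\!\downarrow\,=V(k)$;
\item[(ii)] $\Theta^V(k)\!\downarrow\,=0$ or $k\in W_e^{\Phi^V\oplus A}$;
\item[(iii)] not both $\Theta^V(k)\!\downarrow\,=0$ and $k\in W_e^{\Phi^V\oplus A}$.
\end{enumerate}
For each $k$, (i) and (ii) are $\Sigma^0_1(A)$ and (iii) is $\Pi^0_1(A)$, so $G$ is $\Pi^0_2(A)$. Given (i) for all $k$, conditions (ii) and (iii) say that $\Theta^V=W_e^{\Phi^V\oplus A}$. Thus $X\in G$, and on $G$ the value $\Phi^V$ determines $\Theta^V$ and then $V=\Xi^{\Theta^V}$. Theorem~\ref{thm:inv} gives $Z\le_TX\le_TY\oplus\emptyset'\le_TY'$. Since $m\ge2$ we have $Y'\le_TY^{(m-1)}$, so $Z$ is $\Delta^0_m$ in $Y$.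
\end{proof}

The hypothesis $m\ge2$ enters only in the last sentence. For $m=1$ the argument yields $Z\le_TY\oplus\emptyset'$, which is compatible with $Z\not\le_TY$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) If $n\ge m+1$, every $n$-random set is $(m+1)$-random, and Theorem~\ref{thm:A} shows that its degree is not in $\mathbf R_m$. For arbitrary $n$, a $\max(n,m+1)$-random set is $n$-random and its degree is not in $\mathbf R_m$, so $\mathbf R_m$ does not include all $n$-random degrees. Now let $n\le m$, $B=\emptyset^{(m-1)}$ and $\alpha=\Omega^B$. By (R5) $\alpha$ is $m$-random, hence $n$-random. The set $Z=\{q\in\mathbb Q:q<\alpha\}$, coded as a subset of $\omega$, is Turing equivalent to the binary expansion of the irrational number $\alpha$, and it is $B$-r.e., that is, $\Sigma^0_m$. It is not $\Delta^0_m$, since otherwise $\alpha\le_TB$, against (R1). So $Z$ is properly $\Sigma^0_m$ in $\emptyset$, and the degree of $\alpha$ is in $\mathbf R_m$. (This argument also works for $m=1$.)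

(2) For $n\ge2$ this is Theorem~\ref{thm:kurtz}. Let $n=1$. The hyperimmune-free basis theorem of Jockusch and Soare says that every nonempty $\Pi^0_1$ class has a member $X$ such that every $X$-computable function is bounded by a computable function. The complement of the component $V_1$ of the universal test is a nonempty $\Pi^0_1$ class of $1$-random sets, so there is such an $X$ that is $1$-random. Suppose that $Z\equiv_TX$ is r.e.\ in $Y<_TZ$, with $Y$-computable enumeration $(Z_s)$. The function $f(k)=\min\{s:Z_s\upharpoonright k=Z\upharpoonright k\}$ is computable from $Z\oplus Y\equiv_TX$, so $f\le g$ with $g$ computable. Then $Z\upharpoonright k=Z_{g(k)}\upharpoonright k$ for all $k$, so $Z\le_TY$, a contradiction. Hence the degree of $X$ is not in $\mathbf R_1$.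
\end{proof}

\section{Guessing the input from the output}\label{sec:posterior}

Fix a functional $\Phi$. An observer who knows that the input is uniformly distributed and sees that the output begins with $\tau$ assigns to ``the input begins with $\sigma$'' the probability
\[
\nu_\tau(\sigma)=\frac{\lambda(U_\tau\cap[\sigma])}{\kappa(\tau)},\qquad\text{where }\kappa(\tau)=\lambda(U_\tau).
\]
This is defined when $\tau$ is \emph{live}, meaning $\kappa(\tau)>0$. Prefixes of live strings are live, and if $Y=\Phi^X$ is total, all prefixes of $Y$ are live. By (R4), $\emptyset'$ decides which strings are live and computes the reals $\kappa(\tau)$, $\nu_\tau(\sigma)$ uniformly. Fix a $\emptyset'$-computable function giving rationals $\tilde\nu_\tau(\sigma)$ within $\frac1{64}$ of $\nu_\tau(\sigma)$. Incomparable strings have disjoint cylinders, so the strings with $\nu_\tau(\sigma)>\frac12$ are pairwise comparable. Since $\frac9{16}-\frac1{64}>\frac12$,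
\begin{equation}\label{eq:chain}
\text{the strings $\sigma$ with $\tilde\nu_\tau(\sigma)>\tfrac9{16}$ are pairwise comparable.}
\end{equation}

To see $\nu_{\Phi^V\upharpoonright n}(\sigma)$ as a martingale in $n$ we must account for inputs on which $\Phi$ is partial. Let $\pi_n(V)$ be the longest $\tau$ with $|\tau|\le n$ and $V\in U_\tau$, and let $\mathcal F_n$ be the finite $\sigma$-algebra generated by $\pi_n$. As $\pi_n(V)$ is obtained from $\pi_{n+1}(V)$ by truncation, $\mathcal F_n\subseteq\mathcal F_{n+1}$. For $|\tau|=n$ the atom $\{\pi_n=\tau\}$ is $U_\tau$. For $|\tau|<n$ it is $U_\tau\setminus(U_{\tau0}\cup U_{\tau1})$; such an atom is called \emph{dead}, and it stays an atom at all later levels. Let $E_n(\sigma)=\lambda([\sigma]\mid\mathcal F_n)$, set to $0$ on null atoms. This is a $[0,1]$-valued martingale, equal to $\nu_\tau(\sigma)$ on $U_\tau$ when $|\tau|=n$. The live mass $L(n)=\sum_{|\tau|=n}\kappa(\tau)$ is nonincreasing, and $d(n,n')=L(n)-L(n')$ is the mass that dies between levels $n<n'$.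

\begin{example}\label{ex:two}
Let $\Phi^V(i)=V(i+1)$. Then $U_\tau=[0\tau]\cup[1\tau]$ and $\nu_{Y\upharpoonright n}(X\upharpoonright l)=\frac12$ for $1\le l\le n+1$: given $Y$, the input $X$ keeps probability $\frac12$, and once its first bit is given it has probability $1$. Let instead $\Phi^V(i)=V(2i)$. Then $\nu_{Y\upharpoonright n}(X\upharpoonright l)=2^{-\lfloor l/2\rfloor}$ for $2n\ge l$, because the bits in odd positions are independent of the output. Here the probability of $X\upharpoonright l$ given $Y$ tends to $0$ with $l$.
\end{example}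

The first half of the proof shows that the hypotheses of Theorem~\ref{thm:inv} put us in the first situation. The second half recovers $X$.

\begin{proposition}\label{prop:atom}
Under the hypotheses of Theorem~\ref{thm:inv}, the limits $c_l=\lim_n\nu_{Y\upharpoonright n}(X\upharpoonright l)$ exist, and $\inf_lc_l>0$.
\end{proposition}

\begin{proposition}\label{prop:decode}
Let $X$ be $2$-random, let $Y=\Phi^X$ be total, and suppose that for every $l$ the limit $\lim_n\nu_{Y\upharpoonright n}(X\upharpoonright l)$ exists and exceeds $\frac78$. Then $X\le_TY\oplus\emptyset'$.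
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:inv} from the propositions]
The sequence $(c_l)$ is nonincreasing with infimum $c>0$, so there is $l_0$ with $c_{l_0}<\frac87c$. As in Example~\ref{ex:two}, we give the first bits away. Let $\rho=X\upharpoonright l_0$, $X=\rho X_1$, and $\Phi_1^V=\Phi^{\rho V}$. Then $\Phi_1^{X_1}=Y$, and $X_1$ is $2$-random by (R1), since $\emptyset'\le_TA'$. For the objects $U^1,\nu^1$ attached to $\Phi_1$ we have $\lambda(U^1_\tau\cap[\sigma])=2^{l_0}\lambda(U_\tau\cap[\rho\sigma])$, so
\[
\nu^1_{Y\upharpoonright n}(X_1\upharpoonright l)=\frac{\nu_{Y\upharpoonright n}(X\upharpoonright(l_0+l))}{\nu_{Y\upharpoonright n}(\rho)}\ \longrightarrow\ \frac{c_{l_0+l}}{c_{l_0}}\ge\frac c{c_{l_0}}>\frac78 .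
\]
By Proposition~\ref{prop:decode}, $X\equiv_TX_1\le_TY\oplus\emptyset'$.
\end{proof}

Where is the difficulty in Proposition~\ref{prop:decode}? Let $g(l,n)$ be the string $\sigma$ of length $l$ with $\tilde\nu_{Y\upharpoonright n}(\sigma)>\frac34$ if there is one (it is unique by \eqref{eq:chain}), and $0^l$ otherwise. Then $g\le_TY\oplus\emptyset'$ and $\lim_ng(l,n)=X\upharpoonright l$, so the limit lemma gives $X\le_T(Y\oplus\emptyset')'\le_TY''$. This is enough for the last assertion of Theorem~\ref{thm:A} when $m\ge3$; for $m=2$ it is one jump too many. If $\Phi$ is total on almost every input, nothing more is needed: then $L(n)=1$, so $\kappa(\tau)=1-\sum_{\tau'\ne\tau,\,|\tau'|=|\tau|}\kappa(\tau')$ can be approximated from both sides, and so can $\lambda(U_\tau\cap[\sigma])=2^{-|\sigma|}-\sum_{\tau'\ne\tau,\,|\tau'|=|\tau|}\lambda(U_{\tau'}\cap[\sigma])$. The vote $g$ can then be taken $Y$-computable, and $X\le_TY'\le_TY\oplus\emptyset'$ by Lemma~\ref{lem:jump}. The problem is partiality. Two examples show the two ways in which a majority can be wrong.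

\begin{example}[the decoy splits off]\label{ex:split}
Let $N\in\{1,2,\dots,\infty\}$ be the halting time of $\{e\}(e)$. Let $\Phi$ diverge everywhere on $[01]\cup[001]$. On inputs $000V$ and $1V$ let $\Phi$ output $V(i)$ at $i<N$ and $V(i-1)$ at $i>N$, and at $i=N$ output $0$ on $000V$ and $1$ on $1V$. For $1\le n\le N$ and $|\tau|=n$ we have $U_\tau=[000\tau]\cup[1\tau]$, so
\[
\nu_\tau(1)=\frac{2^{-n-1}}{2^{-n-1}+2^{-n-3}}=\frac45 .
\]
For $n'>N$, $E_{n'}(1)$ is $0$ on $[000]$ and $1$ on $[1]$. The mean square movement is
\[
\int(E_{n'}(1)-E_n(1))^2\,d\lambda=\tfrac18\left(\tfrac45\right)^2+\tfrac12\left(\tfrac15\right)^2=\tfrac1{10},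
\]
and $d(n,n')=0$. An observer who adopts the guess ``$1$'' at level $n$ must drop it on $[000]$. Since dropping it there requires a fall of $\frac45$, Chebyshev's inequality bounds the measure of the inputs on which this happens by $\frac1{10}/(\frac45)^2=\frac5{32}$; the true value is $\frac18$. Whether the movement occurs at all is the $\Sigma^0_1$ question $N<\infty$, so $\emptyset'$ can foresee it and postpone the vote to level $N+1$.
\end{example}

\begin{example}[the decoy dies]\label{ex:die}
Again let $\Phi$ diverge on $[01]\cup[001]$. Let $\Phi^{000V}=V$, and let $\Phi^{1V}(i)=V(i)$ if $\{e\}(0),\dots,\{e\}(i)$ all converge, and diverge otherwise. Let $N$ be the least argument on which $\{e\}$ diverges, $N=\infty$ if there is none, and assume $N\ge1$. As before $\nu_\tau(1)=\frac45$ for $1\le|\tau|\le N$. For $n'>N$, $E_{n'}(1)$ is $0$ on $[000]$ and $1$ on the dead atoms $[1\tau]$, $|\tau|=N$. The mean square movement is again $\frac1{10}$. Now $N=\infty$ means that $\{e\}$ is total, and $\emptyset'$ cannot decide this uniformly in $e$. But the movement is accompanied by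 the death of mass $d(n,n')=\frac12$, and the mass that ever dies is at most $1$.
\end{example}

The proof of Proposition~\ref{prop:decode} follows this pattern. In Section~\ref{sec:levels}, $\emptyset'$ chooses levels $n(0)<n(1)<\cdots$ by waiting out every movement that it can foresee; what remains is bounded by the dying mass, so the mean square movements between consecutive levels have a finite sum. In Section~\ref{sec:held} the observer votes only at these levels, and each dropped guess costs a fixed amount of squared movement. So the expected number of dropped guesses is finite, and for a $2$-random input it is finite outright.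

\section{The input is an atom given the output}\label{sec:atom}

We prove Proposition~\ref{prop:atom}. Existence of the limits needs only $2$-randomness.

\begin{lemma}\label{lem:limit}
If $X$ is $2$-random and $Y=\Phi^X$ is total, then $\lim_n\nu_{Y\upharpoonright n}(\sigma)$ exists for every $\sigma$.
\end{lemma}

\begin{proof}
Otherwise there are rationals $0<a<b<1$ such that $\nu_{Y\upharpoonright n}(\sigma)<a$ for infinitely many $n$ and $\nu_{Y\upharpoonright n}(\sigma)>b$ for infinitely many $n$. Let $V_k$ be the union of the $U_\tau$ over all live $\tau$ for which there are $n_1<\dots<n_{2k}\le|\tau|$ with $\nu_{\tau\upharpoonright n_i}(\sigma)<a$ for odd $i$ and $>b$ for even $i$. Strict inequalities between $\emptyset'$-computable reals are $\Sigma^0_1(\emptyset')$, so $V_k$ is uniformly $\Sigma^0_1(\emptyset')$. On $V_k$ the martingale $E_n(\sigma)$ has $u\ge k$, so $\lambda(V_k)\le\frac1{k(b-a)}$ by (M2) and Markov's inequality. But $X\in V_k$ for all $k$, against (R2).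
\end{proof}

Now assume the hypotheses of Theorem~\ref{thm:inv}. Write $G=\bigcap_nO_n$ with $O_n$ uniformly $\Sigma^0_1(A)$. Since $\Phi$ is total on $G$, we may replace $O_n$ by $O_0\cap\dots\cap O_n\cap\bigcup_{|\tau|=n}U_\tau$. So $(O_n)$ is decreasing and $\Phi^V\upharpoonright n$ is defined for $V\in O_n$.

Injectivity says that, inside $G$, the output determines the input. To turn this into a lower bound on $\nu$, which knows nothing of $G$, we need two things: that $G$ keeps a fixed share of $U_{Y\upharpoonright n}$, and that $[X\upharpoonright l]$ keeps a fixed share of that share. The class $G$ is not open and cannot be used in a test, so both are stated for the open class $O_n$, whose measure-theoretic data $A'$ computes. These two lemmas are the only places where $A'$-randomness is used.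

\begin{lemma}\label{lem:share}
There is $r$ such that $\lambda(O_n\cap U_{Y\upharpoonright n})\ge2^{-r}\kappa(Y\upharpoonright n)$ for all $n$.
\end{lemma}

\begin{proof}
For live $\tau$ let $\gamma(\tau)=\lambda(O_{|\tau|}\cap U_\tau)/\kappa(\tau)$, an $A'$-computable real by (R4). For each $r$, $A'$ computes a prefix-free set $S_r$, treating strings in order of length: a live $\tau$ enters $S_r$ if no proper prefix of $\tau$ is in $S_r$ and an $A'$-computed rational $q$ within $2^{-r}$ of $\gamma(\tau)$ satisfies $q<2\cdot2^{-r}$. Let $V_r=\bigcup_{\tau\in S_r}(O_{|\tau|}\cap U_\tau)$, which is uniformly $\Sigma^0_1(A')$. For $\tau\in S_r$ we have $\gamma(\tau)<3\cdot2^{-r}$, and the $U_\tau$, $\tau\in S_r$, are disjoint, so $\lambda(V_r)\le3\cdot2^{-r}\sum_{\tau\in S_r}\kappa(\tau)\le3\cdot2^{-r}$. By (R3), $X\notin V_r$ for some $r$. As $X\in O_n\cap U_{Y\upharpoonright n}$ for all $n$, no prefix of $Y$ is in $S_r$. So each prefix of $Y$ was rejected because $q\ge2\cdot2^{-r}$, which gives $\gamma(Y\upharpoonright n)\ge2^{-r}$.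
\end{proof}

\begin{lemma}\label{lem:inj}
For each $l$ there are infinitely many $n$ with
\[
\lambda(O_n\cap U_{Y\upharpoonright n}\cap[X\upharpoonright l])\ge\tfrac14\lambda(O_n\cap U_{Y\upharpoonright n}).
\]
\end{lemma}

\begin{proof}
Fix $l$. For $V\in O_n$ and $\tau=\Phi^V\upharpoonright n$ let
\[
p_n(V)=\frac{\lambda(O_n\cap U_\tau\cap[V\upharpoonright l])}{\lambda(O_n\cap U_\tau)};
\]
the denominator is the measure of a nonempty open set. Let $B_n=\{V\in O_n:p_n(V)\le\frac12\}$.

\emph{Claim: $\lambda(B_n)\to0$.} Let $\eta>0$. By inner regularity of $\lambda$ there is a compact $K\subseteq G$ with $\lambda(G\setminus K)<\eta$, and since $O_n$ decreases to $G$, $\lambda(O_n\setminus K)<\eta$ for large $n$. Next, for large $n$, any two points of $K$ with the same $\Phi^V\upharpoonright n$ have the same $V\upharpoonright l$. Otherwise there are counterexamples $V_n,V'_n\in K$ for infinitely many $n$, and along a subsequence $V_n\to V$ and $V_n'\to V'$ in $K$, with $V\upharpoonright l\ne V'\upharpoonright l$. For each $i$ the convergent computations $\Phi^V(i)$, $\Phi^{V'}(i)$ use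 finitely many bits, so for large $n$ in the subsequence $\Phi^V(i)=\Phi^{V_n}(i)=\Phi^{V'_n}(i)=\Phi^{V'}(i)$. This contradicts injectivity on $G$.

Let $n$ be large in both senses, and let $|\tau|=n$ be such that $U_\tau$ contains a point $V\in K\cap B_n$. Then $K\cap U_\tau\subseteq O_n\cap U_\tau\cap[V\upharpoonright l]$, so
\[
\lambda(K\cap U_\tau)\le\tfrac12\lambda(O_n\cap U_\tau)=\tfrac12\lambda(K\cap U_\tau)+\tfrac12\lambda((O_n\setminus K)\cap U_\tau),
\]
that is, $\lambda(K\cap U_\tau)\le\lambda((O_n\setminus K)\cap U_\tau)$. Summing over these $\tau$ gives $\lambda(K\cap B_n)\le\lambda(O_n\setminus K)<\eta$, hence $\lambda(B_n)<2\eta$. This proves the claim.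

The claim comes with no rate, but $A'$ can search for levels where the measure is small. Given $n$, $A'$ lists the pairs $(\tau,\sigma)$ with $|\tau|=n$, $|\sigma|=l$ and $O_n\cap U_\tau\cap[\sigma]\ne\emptyset$, and computes for each a rational $q_{\tau,\sigma}$ within $\frac18$ of $\lambda(O_n\cap U_\tau\cap[\sigma])/\lambda(O_n\cap U_\tau)$. Let $C_n$ be the union of the classes $O_n\cap U_\tau\cap[\sigma]$ with $q_{\tau,\sigma}\le\frac38$. Then $C_n\subseteq B_n$, so $\lambda(C_n)\to0$, and $p_n\ge\frac14$ on $O_n\setminus C_n$. Each $C_n$ is a $\Sigma^0_1(A)$ class with an index computed by $A'$, so $A'$ computes $\lambda(C_n)$ and finds $n_0<n_1<\cdots$ with $\lambda(C_{n_r})<2^{-r}$. By (R3), $X\notin C_{n_r}$ for almost all $r$, and for these $r$ we have $p_{n_r}(X)\ge\frac14$.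
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:atom}]
The limits exist by Lemma~\ref{lem:limit}. Take $r$ from Lemma~\ref{lem:share}; it does not depend on $l$. For the infinitely many $n$ given by Lemma~\ref{lem:inj},
\[
\nu_{Y\upharpoonright n}(X\upharpoonright l)\ge\frac{\lambda(O_n\cap U_{Y\upharpoonright n}\cap[X\upharpoonright l])}{\kappa(Y\upharpoonright n)}\ge2^{-r-2}.
\]
Since the limit exists, $c_l\ge2^{-r-2}$ for all $l$.
\end{proof}

\section{Levels with summable movement}\label{sec:levels}

This section concerns $\Phi$ only. At the $j$-th level the observer will hold a string of length at most $j$ that depends on the output $\tau$ seen so far. So we measure the movement of the worst string on each atom. For $n<n'$, live $\tau$ of length $n$, and any $\sigma$, let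
\[
w(\tau,\sigma,n')=\int_{U_\tau}(E_{n'}(\sigma)-E_n(\sigma))^2\,d\lambda,\qquad W_j(n,n')=\sum_{|\tau|=n}\ \max_{|\sigma|\le j}w(\tau,\sigma,n'),
\]
where sums over $\tau$ range over live strings.

\begin{lemma}\label{lem:levels}
There is a $\emptyset'$-computable sequence $n(0)<n(1)<\cdots$ such that
\begin{equation}\label{eq:level}
W_j(n(j),n')\le4\,d(n(j),n')+2^{1-j}\qquad\text{for all $j$ and all }n'>n(j).
\end{equation}
Consequently $\sum_jW_j(n(j),n(j+1))\le8$.
\end{lemma}

The consequence holds because $\sum_jd(n(j),n(j+1))\le L(n(0))\le1$ telescopes and $\sum_j2^{1-j}=4$. The bound \eqref{eq:level} is needed for all $n'$ because $n(j+1)$ is not known when $n(j)$ is chosen.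

Levels with small future movement exist for a soft reason. Let $Q^j_n=\sum_{|\sigma|\le j}\int E_n(\sigma)^2\,d\lambda$. Since $E_n(\sigma)^2\le E_n(\sigma)$, we have $Q^j_n\le\sum_{|\sigma|\le j}2^{-|\sigma|}=j+1$, and by (M1)
\begin{equation}\label{eq:Q}
Q^j_{n'}-Q^j_n=\sum_{|\sigma|\le j}\int(E_{n'}(\sigma)-E_n(\sigma))^2\,d\lambda\ \ge\ \sum_{|\tau|=n}\sum_{|\sigma|\le j}w(\tau,\sigma,n')\ \ge\ W_j(n,n').
\end{equation}
So one cannot keep finding later levels with movement above a fixed $\delta$. The obstacle is that ``there is $n'>n$ with $W_j(n,n')>\delta$'' quantifies over reals that take $\emptyset'$ to compute, so on its face it is a question for $\emptyset''$. We therefore replace the atoms of the unknown level $n'$ by their computable approximations $U_{\tau',s}$ and subtract the largest error that the mass still missing at stage $s$ could cause. The missing mass tends not to $0$ but to $d(n,n')$, and this is the source of the term $4d$. The maximum in $W_j$, as opposed to a sum over $\sigma$, keeps the coefficient of $d$ independent of $j$.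

\begin{proof}[Proof of Lemma~\ref{lem:levels}]
\emph{The live part.} For $v\in[0,1]$ and $0\le b\le a$ let
\[
f_v(a,b)=a\Bigl(\frac ba-v\Bigr)^2=\frac{b^2}a-2vb+v^2a\quad(a>0),\qquad f_v(0,0)=0 .
\]
As $0\le f_v\le a$, $f_v$ is continuous on this convex domain. For $a>0$, since $b/a$ and $v$ lie in $[0,1]$,
\[
|\partial_af_v|=\Bigl|v^2-\frac{b^2}{a^2}\Bigr|\le1,\qquad|\partial_bf_v|=2\Bigl|\frac ba-v\Bigr|\le2,\qquad|\partial_vf_v|=2|va-b|\le2a .
\]
Integrating along a segment, we get for $a_0\le a_1$ and $0\le b_1-b_0\le a_1-a_0$
\begin{equation}\label{eq:lip}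
|f_v(a_1,b_1)-f_v(a_0,b_0)|\le3(a_1-a_0),\qquad|f_v(a,b)-f_{v'}(a,b)|\le2a|v-v'|.
\end{equation}
For $s\in\omega\cup\{\infty\}$, with $U_{\tau',\infty}=U_{\tau'}$, let $\kappa_s(\tau')=\lambda(U_{\tau',s})$ and
\begin{align*}
w^\circ_s(\tau,\sigma,n')&=\sum_{\tau'\succeq\tau,\ |\tau'|=n'}f_{\nu_\tau(\sigma)}\bigl(\kappa_s(\tau'),\lambda(U_{\tau',s}\cap[\sigma])\bigr),\\
W^\circ_s&=\sum_{|\tau|=n}\max_{|\sigma|\le j}w^\circ_s(\tau,\sigma,n'),\qquad u_s=L(n)-\sum_{|\tau'|=n'}\kappa_s(\tau'),
\end{align*}
where $j,n,n'$ are suppressed from the notation. The term of $\tau'$ in $w^\circ_\infty$ is $\kappa(\tau')(\nu_{\tau'}(\sigma)-\nu_\tau(\sigma))^2$, so $w^\circ_\infty$ is the part of the integral $w$ over the live atoms of level $n'$. The rest of $U_\tau$ consists of dead atoms, where the integrand is at most $1$. Taking maxima and summing over $\tau$,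
\begin{equation}\label{eq:live}
W^\circ_\infty\le W_j(n,n')\le W^\circ_\infty+d(n,n').
\end{equation}
From stage $s$ to $\infty$, $\lambda(U_{\tau',s}\cap[\sigma])$ grows by at most the growth of $\kappa_s(\tau')$. So \eqref{eq:lip} applies to each term, and with $L(n')\le L(n)$ we obtain
\begin{equation}\label{eq:stage}
|W^\circ_\infty-W^\circ_s|\le3\sum_{|\tau'|=n'}(\kappa(\tau')-\kappa_s(\tau'))\le3u_s .
\end{equation}
As $s\to\infty$ the middle term tends to $0$, so $W^\circ_s\to W^\circ_\infty$, and $u_s\to d(n,n')$.

\emph{The question.} Let $g(n',s)=W^\circ_s-3u_s$ and $\delta=2^{-j}$. For finite $s$ the only noncomputable ingredients of $g$ are the finitely many data of level $n$. Given $j,n$, the oracle $\emptyset'$ lists the live strings of length $n$ and computes rationals within $\delta/16$ of $L(n)$ and, inside $[0,1]$, of each $\nu_\tau(\sigma)$, $|\tau|=n$, $|\sigma|\le j$. Let $g^*(n',s)$ be $g(n',s)$ evaluated with these rationals; it is a computable rational-valued function of $n',s$. By the second inequality of \eqref{eq:lip}, $W^\circ_s$ changes by at most $2\cdot\frac\delta{16}\sum_{|\tau'|=n'}\kappa_s(\tau')\le\frac{2\delta}{16}$,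 and $3u_s$ changes by at most $\frac{3\delta}{16}$. So $|g-g^*|<\delta/2$. Now $\emptyset'$ decides the $\Sigma^0_1$ question
\[
\exists n'>n\ \exists s\in\omega:\quad g^*(n',s)>\delta\ ?
\]

If the answer is yes, a search finds a witness $n',s$. By \eqref{eq:Q}, \eqref{eq:live} and \eqref{eq:stage},
\[
Q^j_{n'}-Q^j_n\ge W_j(n,n')\ge W^\circ_\infty\ge g(n',s)>\delta/2 .
\]

If the answer is no, then $W^\circ_s\le3u_s+2\delta$ for all $n'>n$ and all $s$. Letting $s\to\infty$ gives $W^\circ_\infty\le3d(n,n')+2\delta$, and \eqref{eq:live} gives $W_j(n,n')\le4d(n,n')+2^{1-j}$.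

\emph{The search.} To find $n(j)$, start with $n=n(j-1)+1$, or $n=0$ if $j=0$, and replace $n$ by the witness $n'$ as long as the answer is yes. Each replacement raises $Q^j_n\in[0,j+1]$ by more than $2^{-j-1}$, so there are at most $(j+1)2^{j+1}$ replacements. At the final $n$ the answer is no, and we set $n(j)=n$.
\end{proof}

\section{Held strings and the decoding}\label{sec:held}

A vote with a single threshold may change infinitely often when the probability oscillates slightly around the threshold. We use two thresholds: a string is adopted when its approximate probability exceeds $\frac34$, and dropped only when it falls to $\frac9{16}$. Every drop then witnesses a fall of fixed size, possibly spread over many levels.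

Let $\tau$ be live with $|\tau|=n(j)$. Let $\sigma(\tau)$ be the longest string $\sigma$ with $|\sigma|\le j$ and $\tilde\nu_\tau(\sigma)>\frac34$. The empty string qualifies, since $\nu_\tau(\langle\rangle)=1$, and by \eqref{eq:chain} the qualifying strings form a chain; so $\sigma(\tau)$ is well defined and extends every qualifying string. The \emph{held string} $h(\tau)$, of length at most $j$, is defined by recursion on $j$. For $j=0$ let $h(\tau)=\sigma(\tau)=\langle\rangle$. For $j>0$ let $h^-=h(\tau\upharpoonright n(j-1))$.
\begin{itemize}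
\item If $\tilde\nu_\tau(h^-)>\frac9{16}$, then $h^-$ and $\sigma(\tau)$ are comparable by \eqref{eq:chain}, and $h(\tau)$ is the longer of the two.
\item Otherwise $h(\tau)=\sigma(\tau)$, and $\tau$ is called a \emph{reset}.
\end{itemize}
The function $h$ and the set of resets are $\emptyset'$-computable. From the definition we read off, for $j>0$: (a) $\sigma(\tau)\preceq h(\tau)$; (b) if $\tau$ is not a reset, $h^-\preceq h(\tau)$; (c) if $h(\tau)\ne h^-$, then $h(\tau)=\sigma(\tau)$; (d) if $\tau$ is a reset, then $h(\tau)\ne h^-$, because $\tilde\nu_\tau(h^-)\le\frac9{16}<\frac34<\tilde\nu_\tau(\sigma(\tau))$.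

\begin{lemma}\label{lem:resets}
Let $R(V)$ be the number of $j$ such that $\Phi^V\upharpoonright n(j)$ is defined and is a reset. Then $\int R\,d\lambda\le8\,(32/5)^2$.
\end{lemma}

\begin{proof}
Say that $V$ is alive at $j$ if $|\pi_{n(j)}(V)|=n(j)$, and then write $\tau_j=\pi_{n(j)}(V)$ and $h_j=h(\tau_j)$. We follow the probability of the currently held string from one level to the next: let $\Delta_j(V)$ be the value of $E_{n(j+1)}(h_j)-E_{n(j)}(h_j)$ at $V$ if $V$ is alive at $j$, and $0$ otherwise. Then $\Delta_j$ is $\mathcal F_{n(j+1)}$-measurable. As $h_j$ is constant on each live atom of level $n(j)$, we have $\mathbb E[\Delta_j\mid\mathcal F_{n(j)}]=0$, and since $|h_j|\le j$,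
\[
\mathbb E\Delta_j^2=\sum_{|\tau|=n(j)}w(\tau,h(\tau),n(j+1))\le W_j(n(j),n(j+1)).
\]
So $\sum_j\mathbb E\Delta_j^2\le8$ by Lemma~\ref{lem:levels}.

We cut time into blocks on which the held string is constant. Call $j\ge1$ a change for $V$ if $V$ is alive at $j$ and $h_j\ne h_{j-1}$. Let $S_0=0$, and let $S_k$ be the $k$-th change, or $\infty$ if there are fewer than $k$. The event $\{S_{k-1}\le j<S_k\}$ is determined by $\pi_{n(j)}$, so $D^k_j=\Delta_j\mathbf 1[S_{k-1}\le j<S_k]$ still satisfies $\mathbb E[D^k_j\mid\mathcal F_{n(j)}]=0$. Let $M^k_i=\sum_{j<i}D^k_j$. By (M1), and because each $j$ lies in at most one block,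
\begin{equation}\label{eq:blocks}
\sum_{k\ge1}\mathbb E(M^k_i)^2=\sum_{j<i}\sum_{k\ge1}\mathbb E(D^k_j)^2\le\sum_j\mathbb E\Delta_j^2\le8 .
\end{equation}

Let $B_{k,i}$ be the event that $S_k\le i$ and $\tau_{S_k}$ is a reset. Fix $V\in B_{k,i}$, and put $a=S_{k-1}$, $b=S_k$ and $h=h_a=\dots=h_{b-1}$. Since $V$ is alive at all $j\le b$, the sum telescopes:
\[
M^k_i(V)=\sum_{a\le j<b}\bigl(\nu_{\tau_{j+1}}(h)-\nu_{\tau_j}(h)\bigr)=\nu_{\tau_b}(h)-\nu_{\tau_a}(h).
\]
We have $h=\sigma(\tau_a)$, by definition if $a=0$ and by (c) if $a$ is a change; so $\tilde\nu_{\tau_a}(h)>\frac34$. As $\tau_b$ is a reset, $\tilde\nu_{\tau_b}(h)\le\frac9{16}$. Therefore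
\[
M^k_i(V)\le\left(\tfrac9{16}+\tfrac1{64}\right)-\left(\tfrac34-\tfrac1{64}\right)=-\tfrac5{32},
\]
and \eqref{eq:blocks} gives $(5/32)^2\sum_k\lambda(B_{k,i})\le8$. By (d) every reset occurs at a change, so $\sum_k\mathbf 1_{B_{k,i}}(V)$ is the number of resets along $V$ at indices $j\le i$. Let $i\to\infty$ and use monotone convergence.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:decode}]
The class $V_k=\{V:R(V)\ge k\}$ is the union of the $U_\tau$ over live $\tau$ with at least $k$ prefixes that are resets. It is uniformly $\Sigma^0_1(\emptyset')$, and $\lambda(V_k)\le8(32/5)^2/k$ by Lemma~\ref{lem:resets} and Markov's inequality. Since $X$ is $\emptyset'$-random, (R2) gives $R(X)<\infty$. Let $h_j=h(Y\upharpoonright n(j))$, and fix $j_1$ such that no $Y\upharpoonright n(j)$ with $j>j_1$ is a reset. By (b), $h_j\preceq h_{j+1}$ for $j\ge j_1$.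

Let $l$ be given. By hypothesis, for all large $j$ we have $j\ge l$ and $\tilde\nu_{Y\upharpoonright n(j)}(X\upharpoonright l)>\frac78-\frac1{64}>\frac34$. So $X\upharpoonright l$ qualifies, and $X\upharpoonright l\preceq\sigma(Y\upharpoonright n(j))\preceq h_j$ by (a). Now let $j\ge j_1$ and $l=|h_j|$, and take $j'\ge j$ with $X\upharpoonright l\preceq h_{j'}$. Both $h_j$ and $X\upharpoonright l$ are prefixes of $h_{j'}$ of length $l$, so $h_j=X\upharpoonright l$. Thus all $h_j$ with $j\ge j_1$ are prefixes of $X$, and their lengths are unbounded. The sequence $(h_j)$ is computable from $Y\oplus\emptyset'$, so $X\le_TY\oplus\emptyset'$, with $j_1$ as a finite parameter.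
\end{proof}

This completes the proof of Theorem~\ref{thm:inv}, and with it of Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:C}.

\section{What fails without the hypotheses of the inversion theorem}\label{sec:sharp}

\emph{Injectivity.} Let $\Phi^V(i)=V(2i)$ as in Example~\ref{ex:two}, $G=2^\omega$, $A=\emptyset$, and let $X$ be $2$-random. Then $X\not\le_T\Phi^X\oplus\emptyset'$. Indeed, for a functional $\Psi$ let $T_r$ be the class of $V$ with $\Psi^{\Phi^V\oplus\emptyset'}(2i+1)\!\downarrow\,=V(2i+1)$ for all $i<r$. It is uniformly $\Sigma^0_1(\emptyset')$, and once the even bits of $V$ are fixed, at most one choice of the first $r$ odd bits puts $V$ into $T_r$. So $\lambda(T_r)\le2^{-r}$, and $X\notin\bigcap_rT_r$.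

\emph{Definability of $G$.} With the same $\Phi$ and $X$, the map is injective on the closed set $G=\{X\}$. So some bound on the complexity of $G$, tied to the randomness of $X$, is necessary.

\emph{Randomness relative to $A'$.} It cannot be weakened to randomness relative to $A$. Let $A=\emptyset'$, let $X$ be the binary expansion of $\Omega^A$, and let $\Phi^V=\emptyset$ for all $V$. Then $X$ is $A$-random. Also $X\le_TA'$, so $X(k)=\lim_tg(k,t)$ with $g\le_TA$, and
\[
\{X\}=\{V:\forall k\,\forall s\,\exists t\ge s\ \ V(k)=g(k,t)\}
\]
is a $\Pi^0_2(A)$ class on which $\Phi$ is total and injective. But $X\not\le_T\emptyset\oplus\emptyset'$ by (R1).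

\begin{thebibliography}{1}
\bibitem{Wang} Wei Wang, \emph{Relative Definability of $n$-Generics}, arXiv:1511.08875 (2015).
\end{thebibliography}
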